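
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{remark}
\newtheorem*{remark}{Remark}

\title{Denominators of convergents in a prescribed set:\\ a counterexample and some criteria}


\begin{abstract}
For irrational $\alpha$ let $\mathcal D(\alpha)$ be the set of denominators $q\ge2$ of its principal and intermediate convergents, and let $\mathcal Q$ be a set of positive integers. If $\sum_{q\in\mathcal Q}\varphi(q)\log q/q^2$ converges, then $\mathcal D(\alpha)\cap\mathcal Q$ is finite for almost every $\alpha$. Haynes and Vaaler formulated the conjecture that divergence of this series makes the intersection infinite almost everywhere. We show that this is false, even for sets of primes. We compute, up to constants, the measure of the set of $\alpha$ for which $\mathcal D(\alpha)$ meets $\mathcal Q\cap[2^m,2^{m+1})$. It follows that convergence of the series with weight $\log\log q$ in place of $\log q$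 still forces finiteness almost everywhere, while divergence of the series with weight $1$ forces infinitude almost everywhere; both weights are optimal. We prove exact criteria for random sets and for sets supported on sparse dyadic blocks. We also show that no criterion of the form ``$\sum_{q\in\mathcal Q}w(q)=\infty$'' is valid for all $\mathcal Q$.
\end{abstract}

\section{The question and the results}

\subsection*{Farey arcs and convergents}

Identify $\mathbb R/\mathbb Z$ with $[0,1)$ and write $|E|$ for the Lebesgue measure of $E$. Every $\beta\in\mathbb Q/\mathbb Z$ is uniquely a reduced fraction $a/q$ with $q\ge1$; its denominator is $h(\beta)=q$. Let $q\ge2$, let $\beta=a/q$ be reduced with $1\le a<q$, and let $\beta'<\beta<\beta''$ be its two neighbors in the Farey sequence of order $q$, that is, in the increasing list of reduced fractions in $[0,1]$ with denominators at most $q$. If $\beta'=b/k$, then $ak-bq=1$. So $h(\beta')=k$ is the inverse $\overline a\in[1,q)$ of $a$ modulo $q$, and $h(\beta'')=q-\overline a$.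 The open arc
\[
 I(\beta)=(\beta',\beta''),\qquad |I(\beta)|=\frac1{h(\beta')h(\beta'')},
\]
contains $\beta$ and no other fraction of denominator at most $q$, and its endpoints have denominators less than $q$. If $I(\beta_1)$ and $I(\beta_2)$ with $h(\beta_1)=h(\beta_2)=q$ and $\beta_1\ne\beta_2$ met, one of them would contain an endpoint of the other, that is, a fraction of denominator less than $q$, which is impossible. So the arcs $I(\beta)$ with $h(\beta)=q$ are pairwise disjoint, and
\[
 X_q(x)=\#\{\beta:\ h(\beta)=q,\ x\in I(\beta)\}\in\{0,1\}\qquad(q\ge2);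
\]
put $X_1\equiv0$. For irrational $\alpha$ let $\mathcal D(\alpha)=\{q\ge2:X_q(\alpha)=1\}$.

If $p_n/q_n$ $(n\ge0)$ are the convergents of $\alpha=[0;a_1,a_2,\dots]$, with $q_{-1}=0$ and $q_0=1$, then $\mathcal D(\alpha)$ is the set of those integers $q\ge2$ that have the form $tq_n+q_{n-1}$ with $n\ge0$ and $1\le t\le a_{n+1}$: the denominators of the principal ($t=a_{n+1}$) and intermediate ($t<a_{n+1}$) convergents. Only the definition by arcs is used below.

\subsection*{The mean and the conjecture}

Each $k$ with $1\le k<q$ and $(k,q)=1$ is $h(\beta')$ for exactly one $\beta$ of denominator $q$. Since $\frac1{k(q-k)}=\frac1q\bigl(\frac1k+\frac1{q-k}\bigr)$,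
\begin{equation}\label{eq:mean}
 \int_{\mathbb R/\mathbb Z}X_q(x)\,dx=\sum_{\substack{1\le k<q\\(k,q)=1}}\frac1{k(q-k)}=\frac2q\sum_{\substack{1\le k<q\\(k,q)=1}}\frac1k .
\end{equation}
One expects the last sum to be about $\frac{\varphi(q)}q\log q$, where $\varphi$ is Euler's function. Precisely, for $q\ge2$,
\begin{equation}\label{eq:HV}
 \int_{\mathbb R/\mathbb Z}X_q(x)\,dx=\frac{2\varphi(q)}{q^2}\Bigl\{\log q+\sum_{p\mid q}\frac{\log p}{p-1}+c_0\Bigr\}+O\Bigl(\frac{\log\log q}{q^2}\Bigr)
\end{equation}
with Euler's constant $c_0$ \cite{HV}. Since $\sum_{p\mid q}\frac{\log p}{p-1}\le\log q$, and $\varphi(q)\gg q/\log\log q$ for $q\ge3$,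
\begin{equation}\label{eq:meanbound}
 \int_{\mathbb R/\mathbb Z}X_q(x)\,dx\le C\,\frac{\varphi(q)\log q}{q^2}\qquad(q\ge2),
\end{equation}
and for large $q$ there is a lower bound of the same order. For a set $\mathcal Q$ of positive integers we have $|\mathcal D(\alpha)\cap\mathcal Q|=\sum_{q\in\mathcal Q}X_q(\alpha)$, so the mean of $|\mathcal D(\alpha)\cap\mathcal Q|$ is finite if and only if
\begin{equation}\label{eq:star}
 \sum_{q\in\mathcal Q}\frac{\varphi(q)\log q}{q^2}
\end{equation}
converges. In that case $\mathcal D(\alpha)\cap\mathcal Q$ is finite for almost all $\alpha$. The analogy with the two Borel--Cantelli lemmas suggests the converse: if the events $X_q=1$ were nearly independent, an infinite mean would force infinitely many of them to occur. Haynes and Vaaler \cite{HV} stated the following.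

\begin{conjecture}
Let $\mathcal Q$ be a subset of the positive integers. Then $\mathcal D(\alpha)\cap\mathcal Q$ is infinite for almost all irrational $\alpha$ in $\mathbb R/\mathbb Z$ if and only if \eqref{eq:star} diverges.
\end{conjecture}

The ``only if'' half is the statement just proved. The ``if'' half is false.

\begin{theorem}\label{thm:disproof}
Let $\mathcal Q^*$ be the set of primes in $\bigcup_{j\ge1}[2^{2^j},2^{2^j+1})$. Then \eqref{eq:star} diverges for $\mathcal Q=\mathcal Q^*$, but $\mathcal D(\alpha)\cap\mathcal Q^*$ is finite for almost all $\alpha$.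
\end{theorem}

The reason is that much of the mean \eqref{eq:mean} comes from small $k$, that is, from $x$ very close to fractions of small denominator. There the arcs belonging to different $q$ of about the same size lie on top of each other. Section~\ref{sec:idea} shows this by hand.

\subsection*{What replaces the conjecture}

For $m\ge1$ put $B_m=[2^m,2^{m+1})\cap\mathbb Z$, $\mathcal Q_m=\mathcal Q\cap B_m$ and
\[
 S_m=\sum_{q\in\mathcal Q_m}\frac{\varphi(q)}{q^2}\in[0,1],\qquad
 A_m=\{\alpha\ \text{irrational}:\ \mathcal D(\alpha)\cap\mathcal Q_m\ne\emptyset\}.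
\]
Indeed $S_m\le1$, since $B_m$ has $2^m$ elements and each term is at most $2^{-m}$. Let
\[
 \ell(t)=t\log(e/t)\quad(0<t\le1),\qquad \ell(0)=0 .
\]
Since $\ell'(t)=\log(1/t)\ge0$, the function $\ell$ increases from $0$ to $\ell(1)=1$. Throughout, $C,c>0$ are absolute constants which may change from line to line.

\begin{theorem}\label{thm:general}
For every set $\mathcal Q$ of positive integers:
\begin{enumerate}
\item[(1)] $c\,\ell(S_m)\le|A_m|\le C\,\ell(S_m)$ for all $m\ge1$. Hence, if $\sum_m\ell(S_m)<\infty$, then $\mathcal D(\alpha)\cap\mathcal Q$ is finite for a.e.\ $\alpha$.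
\item[(2)] If $\sum_{q\in\mathcal Q,\,q\ge3}\varphi(q)\log\log q/q^2<\infty$, then $\mathcal D(\alpha)\cap\mathcal Q$ is finite for a.e.\ $\alpha$.
\item[(3)] If $\sum_{q\in\mathcal Q}\varphi(q)/q^2=\infty$, then $\mathcal D(\alpha)\cap\mathcal Q$ is infinite for a.e.\ $\alpha$.
\end{enumerate}
\end{theorem}

\begin{theorem}[random sets]\label{thm:random}
Let $b_m\in[0,1]$ for $m\ge1$, and let $\mathcal Q$ be a random set in which each $q\in B_m$ is included independently with probability $b_m$. If $\sum_m\ell(b_m)<\infty$, then almost surely $\mathcal D(\alpha)\cap\mathcal Q$ is finite for a.e.\ $\alpha$. If $\sum_m\ell(b_m)=\infty$, then almost surely it is infinite for a.e.\ $\alpha$.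
\end{theorem}

\begin{theorem}[optimality]\label{thm:optimal}
\begin{enumerate}
\item[(a)] If $g(q)\to\infty$, there is $\mathcal Q$ with $\sum_{q\in\mathcal Q}g(q)\varphi(q)/q^2=\infty$ such that $\mathcal D(\alpha)\cap\mathcal Q$ is finite for a.e.\ $\alpha$. So the weight $1$ in Theorem~\ref{thm:general}(3) is optimal.
\item[(b)] If $g\ge0$ and $g(q)=o(\log\log q)$, there is $\mathcal Q$ with $\sum_{q\in\mathcal Q}g(q)\varphi(q)/q^2<\infty$ such that $\mathcal D(\alpha)\cap\mathcal Q$ is infinite for a.e.\ $\alpha$. So the weight $\log\log q$ in Theorem~\ref{thm:general}(2) is optimal.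
\item[(c)] There is no function $w:\mathbb N\to[0,\infty)$ such that, for every $\mathcal Q$, the set $\mathcal D(\alpha)\cap\mathcal Q$ is infinite for a.e.\ $\alpha$ if and only if $\sum_{q\in\mathcal Q}w(q)=\infty$.
\end{enumerate}
\end{theorem}

\begin{theorem}[lacunary supports]\label{thm:lacunary}
Let $\mathcal Q\subset\bigcup_jB_{m_j}$ with $m_{j+1}\ge5m_j$. Then $\mathcal D(\alpha)\cap\mathcal Q$ is infinite for a.e.\ $\alpha$ if $\sum_m\ell(S_m)=\infty$, and finite for a.e.\ $\alpha$ if this series converges.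
\end{theorem}

Theorem~\ref{thm:lacunary} is not asserted for arbitrary $\mathcal Q$; for general $\mathcal Q$ we prove only Theorem~\ref{thm:general}. Theorem~\ref{thm:disproof} needs only Sections \ref{sec:tools} and \ref{sec:disproof}.

\section{The idea: arcs at small denominators}\label{sec:idea}

Fix a block $B_m$ with $m\ge3$ and look at the arcs $I(\beta)$, $h(\beta)=q\in B_m$, whose left endpoint $\beta'$ has a given small denominator $k$. (Right endpoints behave in the same way, by the symmetry $x\mapsto-x$.)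

\emph{$k=1$.} Here $\beta=1/q$ and $I(\beta)=(0,\frac1{q-1})$. For all $q\in B_m$ these arcs are nested. Their lengths add up to $\sum_q\frac1{q-1}$, which is of order $1$ for the full block. Their union is contained in $(0,2^{1-m})$.

\emph{$k=2$.} Now $q$ is odd, $\beta=\frac{(q+1)/2}q$ and $I(\beta)=\bigl(\frac12,\frac12+\frac1{2(q-2)}\bigr)$. Again one nested family.

\emph{$k=3$.} If $q\equiv1\pmod3$, the arc is $\bigl(\frac23,\frac23+\frac1{3(q-3)}\bigr)$; if $q\equiv2\pmod3$, it is $\bigl(\frac13,\frac13+\frac1{3(q-3)}\bigr)$. There are two nested families, one for each reduced class of $q$ modulo $3$.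

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=12cm,y=1cm]
\draw (0,0)--(1,0);
\foreach \pos/\lab in {0/0,0.25/\frac14,0.3333/\frac13,0.5/\frac12,0.6667/\frac23,0.75/\frac34,1/1}
  {\draw (\pos,-0.06)--(\pos,0.06); \node[below] at (\pos,-0.08) {$\lab$};}
\foreach \lo/\hi in {0/0.25,0.3333/0.5,0.5/0.6667,0.75/1}
  {\draw[very thick] (\lo+0.004,0.5)--(\hi-0.004,0.5);}
\foreach \lo/\hi in {0/0.1667,0.4/0.5,0.5/0.6,0.8333/1}
  {\draw[very thick] (\lo+0.004,1)--(\hi-0.004,1);}
\foreach \lo/\hi in {0.25/0.3333,0.6667/0.75}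
  {\draw[very thick,dashed] (\lo+0.004,1)--(\hi-0.004,1);}
\node[left] at (-0.01,0.5) {$q=5$};
\node[left] at (-0.01,1) {$q=7$};
\end{tikzpicture}
\caption{The arcs $I(\beta)$ for $h(\beta)=5$ and $h(\beta)=7$, the primes in $B_2$. Solid arcs have an endpoint of denominator $1$ or $2$: each solid arc for $q=7$ lies inside one for $q=5$. Only the dashed arcs, whose endpoints have denominators $3$ and $4$, are new.}
\label{fig:arcs}
\end{figure}

For general $k\le 2^{m-1}$ there are $\varphi(k)$ nested families, one at each reduced fraction $b/k$, and the class of $q$ modulo $k$ decides which one its arc joins (Figure~\ref{fig:arcs}). An arc of a family has length at most $\frac2{k2^m}$, so all families of denominator $k$ together cover measure at most $2\cdot2^{-m}$, \emph{however many $q$ there are}. The families with $k\le\eta2^m$ therefore cover only $O(\eta)$. By \eqref{eq:mean}, however, $k$ enters the mean with weight $1/k$, so for fixed $\eta$ nearly all of the mean comes from such $k$.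

If $\mathcal Q_m$ has $\delta2^m$ elements, a family of denominator $k$ has about $\delta2^m/k$ members, ignoring arithmetic factors. The families with $k\le\delta2^m$ cover only $O(\delta)$, and overlaps should cease to matter once $k>\delta2^m$. The range $\delta2^m<k\le2^m$ contributes $\log(1/\delta)$ to $\sum1/k$, and the whole range contributes $\log(2^m)$. So for small $\delta$ the measure $|A_m|$ should be of order $\delta\log(1/\delta)$, while the mean is of order $\delta m$. For the primes in $B_m$ we have $\delta\approx1/m$: the mean is of order $1$, but $|A_m|$ has order at most $(\log m)/m$. This is summable over $m=2^j$, which is Theorem~\ref{thm:disproof}.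

\begin{remark}
In terms of continued fractions, let the irrational $x$ be within $\frac2{k2^m}$ of $b/k$ with $k\le\eta2^m$ and $\eta<\frac14$. Then $|x-\frac bk|\le\frac{2\eta}{k^2}<\frac1{2k^2}$, and it is well known that $b/k$ is then a convergent $p_n/q_n$ of $x$. Since $|x-\frac{p_n}{q_n}|>\frac1{(a_{n+1}+2)q_n^2}$, it is followed by a partial quotient $a_{n+1}>\frac1{2\eta}-2$. The mean is large because of very large partial quotients, which few $x$ have near a given scale.
\end{remark}

\section{Tools}\label{sec:tools}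

We write $\tau(q)$ for the number of divisors of $q$ and $\omega(q)$ for the number of its prime divisors, and use the bounds $2^{\omega(q)}\le\tau(q)\ll_\varepsilon q^\varepsilon$ and $q/\varphi(q)\ll_\varepsilon q^\varepsilon$ for each $\varepsilon>0$.

\begin{lemma}\label{lem:parents}
Let $q\ge2$, $1\le k<q$ and $(k,q)=1$.
\begin{enumerate}
\item[(a)] Exactly one $\beta$ with $h(\beta)=q$ has $h(\beta')=k$. If $\beta=a/q$ and $\beta'=b/k$, then $ak\equiv1\pmod q$, $bq\equiv-1\pmod k$, and
\[
 \beta-\beta'=\frac1{kq},\qquad I(\beta)=\Bigl(\frac bk,\ \frac bk+\frac1{k(q-k)}\Bigr).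
\]
So $b/k\in\mathbb Q/\mathbb Z$ depends only on $q$ modulo $k$, and distinct reduced classes of $q$ modulo $k$ give distinct $b/k$.
\item[(b)] Exactly one $\beta$ with $h(\beta)=q$ has $h(\beta'')=k$, and then $I(\beta)=\bigl(\beta''-\frac1{k(q-k)},\beta''\bigr)$.
\item[(c)] If $k\le q/2$, these arcs have length at most $\frac2{kq}$.
\end{enumerate}
\end{lemma}

\begin{proof}
We have $h(\beta')=k$ exactly when $a$ is the inverse of $k$ modulo $q$, which gives existence and uniqueness. The relation $ak-bq=1$ gives both congruences and $\beta-\beta'=\frac1{kq}$, and $|I(\beta)|=\frac1{k(q-k)}$. The class of $b$ modulo $k$ is $-q^{-1}$, so distinct classes of $q$ give distinct $b$. For (b), $h(\beta'')=k$ means $h(\beta')=q-k$, so (a) applies to $q-k$. For (c), $q-k\ge q/2$.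
\end{proof}

\begin{lemma}\label{lem:harmonic}
For $q\ge1$ and $0<y\le z$,
\[
 \sum_{\substack{y<k\le z\\(k,q)=1}}\frac1k=\frac{\varphi(q)}q\log\frac zy+\theta\,\frac{2^{\omega(q)}}y\qquad\text{for some }|\theta|\le1.
\]
\end{lemma}

\begin{proof}
For decreasing $f\ge0$ on $(0,\infty)$ and $0<y\le z$,
\[
 \Bigl|\sum_{y<j\le z}f(j)-\int_y^zf\Bigr|\le f(y).
\]
Indeed, if no integer lies in $(y,z]$, then $z-y<1$ and $\int_y^zf\le f(y)$. Otherwise let $n_0\le n_1$ be the first and last such integers. Then $\sum f(j)\le f(n_0)+\int_{n_0}^{n_1}f\le f(y)+\int_y^zf$, and $\sum f(j)\ge\int_{n_0}^{n_1+1}f\ge\int_y^zf-\int_y^{n_0}f\ge\int_y^zf-f(y)$, as $n_0-y\le1$.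

Detect coprimality by $\sum_{d\mid(k,q)}\mu(d)$. The sum in question equals
\[
 \sum_{d\mid q}\frac{\mu(d)}d\sum_{y/d<j\le z/d}\frac1j=\sum_{d\mid q}\frac{\mu(d)}d\Bigl(\log\frac zy+\theta_d\frac dy\Bigr),\qquad|\theta_d|\le1.
\]
Now use $\sum_{d\mid q}\mu(d)/d=\varphi(q)/q$ and $\sum_{d\mid q}|\mu(d)|=2^{\omega(q)}$.
\end{proof}

The next lemma makes the upper bound of Section~\ref{sec:idea} precise: one exceptional set of measure at most $4\eta$ serves \emph{all} $q$ of a block at once, and outside it the factor $\log q$ of \eqref{eq:meanbound} becomes $\log(1/\eta)+C_1$.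

\begin{lemma}[truncation]\label{lem:trunc}
Let $m\ge1$ and $2^{-m/2}\le\eta\le1$. There is a set $U=U_{m,\eta}$ with $|U|\le4\eta$ such that for every $q\in B_m$
\[
 |\{x\notin U:\ X_q(x)=1\}|\le\frac{4\varphi(q)}{q^2}\bigl(\log(1/\eta)+C_1\bigr),
\]
where $C_1$ is an absolute constant.
\end{lemma}

\begin{proof}
Let $U$ be the set of $x$ within $\frac2{\kappa2^m}$ of a reduced fraction of denominator $\kappa$ for some $\kappa\le\eta2^m$. Then
\[
 |U|\le\sum_{\kappa\le\eta2^m}\varphi(\kappa)\frac4{\kappa2^m}\le4\eta .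
\]
Let $X_q(x)=1$, let $\beta$ be the fraction with $h(\beta)=q$ and $x\in I(\beta)$, and let $\kappa=\min(h(\beta'),h(\beta''))$. Since $h(\beta')+h(\beta'')=q$ and both are coprime to $q$, we have $\kappa\le q/2$, $(\kappa,q)=1$ and $|I(\beta)|\le\frac2{\kappa q}\le\frac2{\kappa2^m}$. So $x$ is within $\frac2{\kappa2^m}$ of a fraction of denominator $\kappa$, and if $x\notin U$ then $\kappa>\eta2^m$. By Lemma~\ref{lem:parents} each $\kappa$ occurs for at most two $\beta$. The measure in question is therefore at most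
\[
 \frac4q\sum_{\substack{\eta2^m<\kappa\le q/2\\(\kappa,q)=1}}\frac1\kappa .
\]
This is $0$ if $\eta2^m\ge q/2$. Otherwise, by Lemma~\ref{lem:harmonic} and the inequalities $q/2<2^m$ and $\eta\ge2^{-m/2}$, it is at most $\frac4q\bigl[\frac{\varphi(q)}q\log\frac1\eta+2^{\omega(q)}2^{-m/2}\bigr]$. Finally $2^{-m/2}\le\sqrt2\,q^{-1/2}$, and $2^{\omega(q)}\ll q^{1/4}$, $q/\varphi(q)\ll q^{1/4}$ give $2^{\omega(q)}2^{-m/2}\le C_1\varphi(q)/q$.
\end{proof}

For lower bounds we keep only a part of each nested family that is common to all its arcs.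

\begin{lemma}[common arcs]\label{lem:common}
For $k\le2^{m-1}$ and a reduced fraction $b/k$ put
\[
 J(b/k,m)=\Bigl(\frac bk,\ \frac bk+\frac1{k2^{m+1}}\Bigr).
\]
If $q\in B_m$ and $bq\equiv-1\pmod k$, then $X_q=1$ on $J(b/k,m)$. For fixed $m$ the arcs $J(b/k,m)$, over all $k\le2^{m-1}$ and all reduced $b/k$, are pairwise disjoint.
\end{lemma}

\begin{proof}
The congruence gives $(k,q)=1$, and $k<q$. By Lemma~\ref{lem:parents}(a) the arc $\bigl(\frac bk,\frac bk+\frac1{k(q-k)}\bigr)$ is some $I(\beta)$ with $h(\beta)=q$, and it contains $J(b/k,m)$ because $q-k<2^{m+1}$. If the arcs of two distinct fractions $b/k$, $b'/k'$ with $k\le k'$ met, their left endpoints would be at distance less than the longer length: $\frac1{kk'}\le\bigl|\frac bk-\frac{b'}{k'}\bigr|<\frac1{k2^{m+1}}$ (distance in $\mathbb R/\mathbb Z$). Then $k'>2^{m+1}$, a contradiction.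
\end{proof}

\section{The conjecture is false}\label{sec:disproof}

\begin{proof}[Proof of Theorem~\ref{thm:disproof}]
Let $m=2^j$. By the prime number theorem the number of primes in $B_m$ is at most $C2^m/m$, and at least $c2^m/m$ for large $j$.

\emph{Divergence.} For large $j$ the block $B_m$ contributes to \eqref{eq:star} at least
\[
 \sum_{p\in B_m}\frac{(p-1)\log p}{p^2}\ge\frac12\sum_{p\in B_m}\frac{\log p}p\ge\frac12\cdot\frac{c2^m}m\cdot\frac{m\log2}{2^{m+1}}=\frac{c\log2}4 ,
\]
and there are infinitely many blocks.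

\emph{Finiteness.} For $\mathcal Q=\mathcal Q^*$ we have $S_m\le\frac{C2^m}m\cdot2^{-m}=\frac Cm$. Put $\eta=1/m$ in Lemma~\ref{lem:trunc}; this is allowed since $m\le2^{m/2}$ for $m=2^j$ (with equality for $m=2$ and $m=4$). A point of $A_m$ lies in $U$ or satisfies $X_q=1$ for some $q\in\mathcal Q_m$ while lying outside $U$, so
\[
 |A_m|\le\frac4m+4S_m(\log m+C_1)\le C\,\frac{1+\log m}m\le C(1+j)2^{-j}.
\]
Hence $\sum_j|A_{2^j}|<\infty$. By the Borel--Cantelli lemma almost every $\alpha$ lies in only finitely many $A_{2^j}$, that is, $\mathcal D(\alpha)\cap\mathcal Q^*$ is finite.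
\end{proof}

The sparseness of the blocks matters. For the set of all primes the series $\sum_p(p-1)/p^2$ diverges, and Theorem~\ref{thm:general}(3) shows that $\mathcal D(\alpha)$ contains infinitely many primes for almost every $\alpha$.

\section{The measure of one block: proof of Theorem~\ref{thm:general}}\label{sec:general}

The heuristic of Section~\ref{sec:idea} was phrased with the density $\delta_m=|\mathcal Q_m|/2^m$, and the theorem uses $S_m$. The two have comparable logarithms.

\begin{lemma}\label{lem:density}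
We have $c\,\delta_m^{3/2}\le S_m\le\delta_m$. Consequently, if $0<\delta_m\le2^{-16}$, then
\begin{equation}\label{eq:logs}
 \log(1/\delta_m)\le\log(e/S_m)\le C\log(1/\delta_m).
\end{equation}
\end{lemma}

\begin{proof}
The upper bound follows from $\varphi(q)/q^2\le2^{-m}$ on $B_m$. By the Cauchy--Schwarz inequality, used twice,
\[
 |\mathcal Q_m|^2\le\sum_{q\in\mathcal Q_m}\frac{\varphi(q)}q\sum_{q\in\mathcal Q_m}\frac q{\varphi(q)}
 \le2^{m+1}S_m\cdot|\mathcal Q_m|^{1/2}\Bigl(\sum_{q\in B_m}\Bigl(\frac q{\varphi(q)}\Bigr)^2\Bigr)^{1/2}.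
\]
Write $(n/\varphi(n))^2=\sum_{d\mid n}f(d)$ with $f\ge0$ multiplicative, supported on squarefree $d$, and $f(p)=(1-\frac1p)^{-2}-1=O(1/p)$. The last sum is at most $2^{m+1}\sum_df(d)/d=2^{m+1}\prod_p(1+f(p)/p)\le C2^m$. Hence $|\mathcal Q_m|^{3/2}\le C2^{3m/2}S_m$, which is the lower bound. Taking logarithms gives \eqref{eq:logs}.
\end{proof}

To bound $|A_m|$ from below we count, for each $k$, the families at denominator $k$ that have a member. The next lemma says that for $k$ in a range slightly below $2^m$ few pairs of elements of $\mathcal Q_m$ share a family. Any range $2^m\delta^\theta<k\le2^{m-1}$ with fixed $0<\theta<\frac14$ would do: then $\log(\delta^{-\theta})$ is still comparable to $\log(1/\delta)$, and the collisions, of order $\delta^{2-2\theta}$, are smaller than $S_m\ge c\delta^{3/2}$. We take $\theta=\frac18$.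

\begin{lemma}[few collisions]\label{lem:collisions}
Let $0<\delta=\delta_m\le2^{-16}$ and $R=\delta^{-1/8}$, so that $4\le R\le2^{m/8}$. For $2^m/R<k\le2^{m-1}$ let $\pi_k$ be the number of pairs $q<q'$ in $\mathcal Q_m$ with $k\mid q'-q$. Then
\[
 \sum_{2^m/R<k\le2^{m-1}}\frac{\pi_k}{k2^{m+1}}\le\frac{\delta^{7/4}}4\le C\delta^{1/4}S_m .
\]
Moreover, any subset of $\mathcal Q_m$ with $n$ elements, all coprime to $k$, meets at least $n-\pi_k$ reduced classes modulo $k$.
\end{lemma}

\begin{proof}
We have $R\le2^{m/8}$ because $\delta\ge2^{-m}$. If $(q,q',k)$ is counted in $\sum_k\pi_k$, then $t=(q'-q)/k$ is an integer with $1\le t<2^m/k<R$, and $(q,q',t)$ determines $k$. So $\sum_k\pi_k\le\frac12R|\mathcal Q_m|^2$. Each triple has weight $\frac1{k2^{m+1}}<\frac R{2^{2m+1}}$, which gives the bound $\frac14R^2\delta^2=\frac14\delta^{7/4}$; the second inequality is Lemma~\ref{lem:density}. For the last statement, a class containing $s\ge1$ elements of the subset satisfies $s-\binom s2\le1$; sum over the classes met.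
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(1), upper bound]
Let $\mathcal Q_m\ne\emptyset$. If $S_m\ge2^{-m/2}$, Lemma~\ref{lem:trunc} with $\eta=S_m$ gives
\[
 |A_m|\le4S_m+4S_m\bigl(\log(1/S_m)+C_1\bigr)\le C\,\ell(S_m).
\]
If $S_m<2^{-m/2}$, there is nothing to gain from truncation: \eqref{eq:meanbound} gives $|A_m|\le\sum_{q\in\mathcal Q_m}\int X_q\le CmS_m$, and $\log(e/S_m)\ge\frac m2\log2$. The statement on finiteness is the Borel--Cantelli lemma.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(1), lower bound]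
Let $\mathcal Q_m\ne\emptyset$, so $|A_m|>0$. For $m$ below an absolute constant $m_1$ there are only finitely many pairs $(m,\mathcal Q_m)$, and the bound holds with some $c>0$. Let $m\ge m_1$, and suppose first that $\delta=\delta_m\le\delta_0$, where $\delta_0\le2^{-16}$ is a small absolute constant. Let $R=\delta^{-1/8}$ and let $k$ run over $2^m/R<k\le2^{m-1}$. By Lemmas \ref{lem:parents}(a) and \ref{lem:common}, each reduced class modulo $k$ met by $\mathcal Q_m$ provides an arc of length $\frac1{k2^{m+1}}$ whose irrational points lie in $A_m$, and all these arcs are disjoint. With $n_k=\#\{q\in\mathcal Q_m:(q,k)=1\}$, Lemma~\ref{lem:collisions} gives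
\[
 |A_m|\ge\sum_k\frac{n_k-\pi_k}{k2^{m+1}}\ge\sum_k\frac{n_k}{k2^{m+1}}-C\delta^{1/4}S_m .
\]
By Lemma~\ref{lem:harmonic},
\[
 \sum_k\frac{n_k}{k2^{m+1}}\ge2^{-m-1}\sum_{q\in\mathcal Q_m}\Bigl[\frac{\varphi(q)}q\log\frac R2-2^{\omega(q)}R2^{-m}\Bigr]\ge\frac38S_m\log\frac R2 .
\]
Here we used that $2^{\omega(q)}R2^{-m}\ll2^{m/4+m/8-m}=2^{-5m/8}$, while $\varphi(q)/q\gg2^{-m/8}$ and $\log\frac R2\ge\log2$. For $m\ge m_1$ the subtracted term is thus at most a quarter of the first, and $2^{-m-1}\varphi(q)/q\ge\frac12\varphi(q)/q^2$. If $\delta_0$ is small enough, the collision term is at most $\frac18S_m\log\frac R2$. Since $\log\frac R2\ge\frac12\log R=\frac1{16}\log\frac1\delta$,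
\[
 |A_m|\ge\tfrac14S_m\log\tfrac R2\ge\tfrac1{64}S_m\log\tfrac1\delta\ge c\,\ell(S_m)
\]
by \eqref{eq:logs}. If $\delta_m>\delta_0$, apply this to a subset of $\mathcal Q_m$ with density in $[\delta_0/2,\delta_0]$, which exists for $m\ge m_1$. By Lemma~\ref{lem:density} its sum $S$ is at least $c(\delta_0/2)^{3/2}$. So $|A_m|\ge c\,\ell(S)\ge c\ge c\,\ell(S_m)$, as $\ell$ is increasing and at most $1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(2)]
Let $m\ge3$. On $B_m$ we have $\log\log q\ge\log(m\log2)>0$, and this is at least a constant times $1+2\log m$. If $S_m\ge m^{-2}$, then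
\[
 \ell(S_m)\le S_m(1+2\log m)\le C\sum_{q\in\mathcal Q_m}\frac{\varphi(q)\log\log q}{q^2}.
\]
If $S_m<m^{-2}$, then $\ell(S_m)\le\ell(m^{-2})=m^{-2}(1+2\log m)$ by monotonicity. So $\sum_m\ell(S_m)<\infty$, and (1) applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(3)]
The theorem of Koukoulopoulos and Maynard \cite{KM} states: if $\psi:\mathbb N\to[0,\infty)$ and $\sum_q\psi(q)\varphi(q)/q=\infty$, then for a.e.\ $\alpha$ there are infinitely many coprime pairs $(a,q)$ with $|\alpha-\frac aq|\le\frac{\psi(q)}q$. Take $\psi(q)=\frac1{2q}$ for $q\in\mathcal Q$ and $\psi(q)=0$ otherwise; the case needed here is due to Erd\H os \cite{E}. For $q\ge2$ the neighbors of $\beta=a/q$ are at distances $\frac1{qh(\beta')}$ and $\frac1{qh(\beta'')}$, both larger than $\frac1{q^2}$. So $|\alpha-\beta|\le\frac1{2q^2}$ implies $\alpha\in I(\beta)$, that is, $q\in\mathcal D(\alpha)$. For irrational $\alpha$ only $q\in\mathcal Q$ can occur, and for given $q$ only finitely many $a$ occur, so infinitely many $q\in\mathcal Q$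 occur.
\end{proof}

\section{Random sets: proof of Theorem~\ref{thm:random}}\label{sec:random}

Let $Y_m=\sum_{q\in B_m}X_q$, so that $Y_m(\alpha)=|\mathcal D(\alpha)\cap B_m|$ for irrational $\alpha$. For fixed irrational $\alpha$ the events $\{q\in\mathcal Q\}$, $q\in\mathcal D(\alpha)$, are independent and their probabilities add up to $\sum_mb_mY_m(\alpha)$. By the two Borel--Cantelli lemmas $\mathcal D(\alpha)\cap\mathcal Q$ is almost surely finite if this sum converges and almost surely infinite if it diverges. By Fubini's theorem it suffices to prove the following: if $\sum_m\ell(b_m)$ converges, then $\sum_mb_mY_m(\alpha)$ converges for a.e.\ $\alpha$, and if $\sum_m\ell(b_m)$ diverges, then $\sum_mb_mY_m(\alpha)$ diverges for a.e.\ $\alpha$. Randomness has now disappeared.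

\begin{proof}[Proof of Theorem~\ref{thm:random}, convergence]
Let $W_m=\min(1,b_mY_m)$ and $\eta=\max(b_m,2^{-m/2})$, where we may assume $b_m>0$. Bound $W_m$ by $1$ on $U_{m,\eta}$ and by $b_mY_m=b_m\sum_{q\in B_m}X_q$ elsewhere. By Lemma~\ref{lem:trunc} and $\sum_{q\in B_m}\varphi(q)/q^2\le1$,
\[
 \int W_m\le4\eta+4b_m\bigl(\log(1/\eta)+C_1\bigr)\le C\bigl(\ell(b_m)+2^{-m/2}\bigr).
\]
So $\sum_mW_m<\infty$ a.e. Where this holds, $W_m<1$ and hence $b_mY_m=W_m$ for all large $m$, so $\sum_mb_mY_m<\infty$.
\end{proof}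

For divergence we use a local second moment argument, which will be needed again in Section~\ref{sec:lacunary}. That it is carried out in every short arc replaces a zero--one law.

\begin{lemma}\label{lem:second}
Let $F_m\ge0$ $(m\ge1)$ be bounded measurable functions on $\mathbb R/\mathbb Z$, let $s_m\ge0$ with $\sum_ms_m=\infty$, and let $c,C>0$. Suppose that for every arc $J_0$ of length $0<\lambda\le\frac12$ there is $m_0$ such that for all $M\ge m_0$ the sums $Z_M=\sum_{m_0\le m\le M}F_m$ and $\Lambda_M=\sum_{m_0\le m\le M}s_m$ satisfy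
\[
 \int_{J_0}Z_M\ge c\lambda\Lambda_M,\qquad\int_{J_0}Z_M^2\le C\lambda(\Lambda_M^2+\Lambda_M).
\]
Then $\sum_mF_m=\infty$ almost everywhere.
\end{lemma}

\begin{proof}
If $Z\ge0$ has mean $\mu>0$ and finite second moment on a probability space, then $\frac\mu2\le\mathbb E\,Z1_{Z\ge\mu/2}\le(\mathbb EZ^2)^{1/2}\,\mathbb P(Z\ge\frac\mu2)^{1/2}$, so $\mathbb P(Z\ge\frac\mu2)\ge\mu^2/(4\,\mathbb EZ^2)$ (the Paley--Zygmund inequality). Apply this to $Z_M$ on $J_0$ with measure $dx/\lambda$ and mean $\mu_M\ge c\Lambda_M\to\infty$. Once $\Lambda_M\ge1$, the set where $Z_M\ge\frac12\mu_M$ has measure at least $c'\lambda$ with $c'=c^2/(8C)$. The points lying in infinitely many of these sets form a set of measure at least $c'\lambda$, and there $Z_M\to\infty$ because $Z_M$ is nondecreasing in $M$. So $\{\sum F_m<\infty\}$ occupies at most the proportion $1-c'$ of every arc of length at most $\frac12$, with $c'$ independent of the arc. By Lebesgue's density theorem it is a null set.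
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:random}, divergence]
The second moment of $Y_m$ itself is spoiled by very small $k$, where many $q\in B_m$ share one arc. We cut off where about $1/b_m$ of them do. Nothing essential is lost, because at this point the random set already contains one of them with probability bounded below.

Let $\mathcal M=\{m:b_m\ge2^{-m/8}\}$. The other $m$ satisfy $\ell(b_m)\le\ell(2^{-m/8})$ and contribute a convergent series, so $\sum_{m\in\mathcal M}\ell(b_m)=\infty$. For $m\in\mathcal M$ let $I_m=\lfloor\log_2(1/b_m)\rfloor+1$. Then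
\[
 2I_m\ge1+\log_2(1/b_m)\ge\log(e/b_m),\qquad2^{I_m}\le\frac2{b_m}\le2^{m/8+1}.
\]
For $1\le i\le I_m$ let $G_{m,i}$ be the union of the arcs $J(a/k,m)$ over all reduced $a/k$ with $2^{m-i-1}<k\le2^{m-i}$. By Lemma~\ref{lem:common}, on $J(a/k,m)$ we have $X_q=1$ for every $q\in B_m$ with $aq\equiv-1\pmod k$, and there are at least $\lfloor2^m/k\rfloor\ge2^i$ such $q$. For fixed $m$ the arcs are disjoint, so
\[
 V_m:=\sum_{i=1}^{I_m}2^i1_{G_{m,i}}\le Y_m .
\]
We apply Lemma~\ref{lem:second} to $F_m=b_mV_m$ and $s_m=b_mI_m$ for $m\in\mathcal M$, and $F_m=s_m=0$ for $m\notin\mathcal M$. Since $2I_m\ge\log(e/b_m)$, we have $\sum s_m=\infty$. Fix an arc $J_0$ of length $\lambda\le\frac12$; below, $n,m\in\mathcal M$ are at least a sufficiently large $m_0=m_0(J_0)$, and $C,c$ do not depend on $J_0$.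

\emph{One index.} Let $N=2^{m-i}\ge2^{7m/8-1}$. By Möbius inversion an interval of length $\lambda'$ contains $\lambda'\varphi(k)+O(2^{\omega(k)})$ reduced fractions of denominator $k$. Since $\sum_{N/2<k\le N}\varphi(k)$ is of exact order $N^2$ and $\sum_{k\le N}2^{\omega(k)}\ll N^{5/4}$, for $\frac\lambda2\le\lambda'\le2\lambda$ and $m\ge m_0$ it contains between $c\lambda N^2$ and $C\lambda N^2$ reduced fractions with denominator in $(N/2,N]$. The arcs of $G_{m,i}$ have lengths between $\frac1{N2^{m+1}}$ and $\frac1{N2^m}$. Shortening or extending $J_0$ by $\frac1{N2^m}$ at one end, we get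
\begin{equation}\label{eq:Gbounds}
 |G_{m,i}\cap J_0|\ge c\lambda2^{-i},\qquad\sum_{\substack{J(a/k,m)\subset G_{m,i}\\J(a/k,m)\cap J_0\ne\emptyset}}|J(a/k,m)|\le C\lambda2^{-i}.
\end{equation}
Hence $\int_{J_0}V_m\ge c\lambda I_m$. Since the $G_{m,i}$ are disjoint for fixed $m$,
\[
 b_m^2\int_{J_0}V_m^2\le b_m^2\sum_{i\le I_m}4^i\,C\lambda2^{-i}\le C\lambda\,b_m^2\,2^{I_m+1}\le C\lambda b_m\le C\lambda s_m .
\]

\emph{Two indices $n<m$.} Consider arcs $J(a/k,n)\subset G_{n,i}$ and $J(a'/k',m)\subset G_{m,j}$ that meet. They contribute $2^{i+j}$ times the measure of their intersection inside $J_0$ to $\int_{J_0}V_nV_m$.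

If $a/k=a'/k'$, then $n-i=m-j$, so $j=i+m-n$. For fixed $i$ these intersections are disjoint and lie in $G_{m,j}\cap J_0$, of measure at most $C\lambda2^{-j}$. Their total contribution is at most
\[
 \sum_{1\le i\le I_m-(m-n)}2^{i+j}C\lambda2^{-j}\le C\lambda2^{I_m-(m-n)}\le\frac{C\lambda2^{-(m-n)}}{b_m}.
\]

If $a/k\ne a'/k'$, then
\[
 \frac1{kk'}\le\Bigl|\frac ak-\frac{a'}{k'}\Bigr|<\max\Bigl(\frac1{k2^{n+1}},\frac1{k'2^{m+1}}\Bigr).
\]
The maximum is not the second term, for that would give $k>2^{m+1}$, while $k\le2^{n-1}$. So with $\rho=\frac1{k2^{n+1}}=|J(a/k,n)|$ we have $|\frac ak-\frac{a'}{k'}|<\rho$ and $k'>2^{n+1}$. Let $N'=2^{m-j}\ge k'>2^{n+1}$. Fractions of denominator at most $N'$ are at least $N'^{-2}$ apart, so for given $a/k$ at most $1+2\rho N'^2$ of them are candidates for $a'/k'$. This is at most $3\rho N'^2$ because $\rho N'^2\ge2^{n+1}/k\ge4$. Each gives measure at most $\frac1{N'2^m}$, in total at most $3\rho N'2^{-m}=3\rho2^{-j}$. Summing $\rho$ over the arcs $J(a/k,n)\subset G_{n,i}$ meeting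 $J_0$, by \eqref{eq:Gbounds}, we get measure at most $C\lambda2^{-i-j}$. After multiplication by $2^{i+j}$ and summation over $i\le I_n$, $j\le I_m$ the contribution is at most $C\lambda I_nI_m$.

Altogether
\[
 \int_{J_0}Z_M^2\le C\lambda\Bigl(\Lambda_M+\Lambda_M^2+\sum_{m_0\le n\le M,\ n\in\mathcal M}b_n\sum_{m>n}2^{-(m-n)}\Bigr)\le C\lambda(\Lambda_M^2+\Lambda_M),
\]
as $b_n\le s_n$. Lemma~\ref{lem:second} gives $\sum_{m\in\mathcal M}b_mV_m=\infty$ a.e., hence $\sum_mb_mY_m=\infty$ a.e. This completes the proof of Theorem~\ref{thm:random}.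
\end{proof}

\section{Optimality: proof of Theorem~\ref{thm:optimal}}\label{sec:optimal}

\begin{proof}[Proof of (a)]
From $\sum_{k\le N}\varphi(k)\sim\frac3{\pi^2}N^2$ and partial summation, $\sum_{q\in B_m}\varphi(q)/q^2\to\frac6{\pi^2}\log2>\frac14$. So we can choose $m_1<m_2<\cdots$ such that this sum exceeds $\frac14$ for $m=m_j$, and also $g\ge4^j$ on $B_{m_j}$ and $2^{-m_j}\le4^{-j}$. The summands on $B_{m_j}$ are at most $4^{-j}$. Adding elements one at a time, we find $\mathcal Q_{m_j}\subset B_{m_j}$ with $4^{-j}\le S_{m_j}\le2\cdot4^{-j}$. For $\mathcal Q=\bigcup_j\mathcal Q_{m_j}$ we get $\sum_{q\in\mathcal Q}g(q)\varphi(q)/q^2\ge\sum_j4^jS_{m_j}=\infty$ and $\sum_m\ell(S_m)\le\sum_j\ell(2\cdot4^{-j})<\infty$. Apply Theorem~\ref{thm:general}(1).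
\end{proof}

For (b) we want $S_m$ of size about $1/(m\log m)$, so that $\ell(S_m)$ is about $1/m$, on enough blocks for $\sum1/m$ to diverge. Theorem~\ref{thm:random} supplies such a set without any construction.

\begin{proof}[Proof of (b)]
For $m\ge2$ let $\varepsilon_m=\sup_{q\ge2^m}g(q)/\log\log q$; this is nonincreasing and tends to $0$. Choose $N_j\ge2$ with $\varepsilon_{N_j}\le2^{-j}$ and $N_{j+1}>3N_j$. Put $b_m=\frac1{m\log(m+1)}$ if $m\in\bigcup_j[N_j,3N_j]$ and $b_m=0$ otherwise. On $B_m$ we have $\log\log q\le\log(m+1)$. For the random set of Theorem~\ref{thm:random},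
\[
 \mathbb E\sum_{q\in\mathcal Q}\frac{g(q)\varphi(q)}{q^2}\le\sum_{m\ge2}b_m\,\varepsilon_m\log(m+1)\sum_{q\in B_m}\frac{\varphi(q)}{q^2}\le\sum_j2^{-j}\sum_{N_j\le m\le3N_j}\frac1m<\infty,
\]
since the inner sums are at most $\frac12+\log3$. On the other hand $\log(e/b_m)\ge\log m$ for the $m$ with $b_m>0$, so
\[
 \sum_m\ell(b_m)\ge\sum_j\sum_{N_j\le m\le3N_j}\frac{\log m}{m\log(m+1)}=\infty,
\]
because each inner sum is bounded below by a positive constant. So almost every realization $\mathcal Q$ has both required properties.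
\end{proof}

\begin{proof}[Proof of (c)]
Suppose $w$ is such a function and let $w_m=\sum_{q\in B_m}w(q)$.

\emph{Case 1: $(w_m)$ is unbounded.} Choose $m_1<m_2<\cdots$ with $m_j\ge2j$ and $w_{m_j}\ge4^j$. Let $\mathcal Q_{m_j}$ consist of $\lceil4^{-j}2^{m_j}\rceil$ elements of $B_{m_j}$ with the largest values of $w$, and let $\mathcal Q$ be the union. Then $\sum_{q\in\mathcal Q_{m_j}}w(q)\ge4^{-j}w_{m_j}\ge1$, so $\sum_{q\in\mathcal Q}w(q)=\infty$. But $S_{m_j}\le|\mathcal Q_{m_j}|2^{-m_j}\le4^{-j}+2^{-m_j}\le2\cdot4^{-j}$, so $\sum_m\ell(S_m)<\infty$ and $\mathcal D(\alpha)\cap\mathcal Q$ is finite a.e.\ by Theorem~\ref{thm:general}(1). This is a contradiction.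

\emph{Case 2: $w_m\le W$ for all $m$.} In Theorem~\ref{thm:random} take $b_1=b_2=0$ and $b_m=\frac1{m\log^2m}\le1$ for $m\ge3$. Then $\mathbb E\sum_{q\in\mathcal Q}w(q)\le W\sum_mb_m<\infty$, so $\sum_{q\in\mathcal Q}w(q)<\infty$ almost surely. But $\log(e/b_m)\ge\log m$ for $m\ge3$, so $\sum_m\ell(b_m)\ge\sum_{m\ge3}\frac1{m\log m}=\infty$, and almost surely $\mathcal D(\alpha)\cap\mathcal Q$ is infinite for a.e.\ $\alpha$. Again a contradiction.
\end{proof}

\section{Lacunary supports: proof of Theorem~\ref{thm:lacunary}}\label{sec:lacunary}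

The convergence half is Theorem~\ref{thm:general}(1). Let $\sum_m\ell(S_m)=\infty$. If $\sum_mS_m=\infty$, Theorem~\ref{thm:general}(3) applies. So assume $\sum_mS_m<\infty$; then $S_m\to0$, and $\delta_m\to0$ by Lemma~\ref{lem:density}.

We want to apply Lemma~\ref{lem:second} to the indicator functions of sets $A_m'$ made of common arcs and contained in $A_m$ apart from rational points. For random sets \emph{all} fractions $a/k$ could be used, and counting them in short intervals was easy. Now $b/k$ must satisfy $bq\equiv-1\pmod k$ for some $q\in\mathcal Q_m$, and we must know how many such $b/k$ lie in a given short arc. By Lemma~\ref{lem:parents}(a), $b/k$ differs from $\overline k/q$, where $k\overline k\equiv1\pmod q$, only by $\frac1{kq}$. So for each fixed $q$ the question is how inverses modulo $q$ are distributed, and Kloosterman sums answer it.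

\begin{lemma}\label{lem:inverses}
For $q\ge2$, integers $0\le u<v\le q$, and an arc $J'\subset\mathbb R/\mathbb Z$,
\[
 \#\{u<k\le v:\ (k,q)=1,\ \overline k/q\in J'\}=|J'|\,\#\{u<k\le v:\ (k,q)=1\}+O(q^{0.51}).
\]
\end{lemma}

\begin{proof}
Write $e(t)=e^{2\pi it}$. On $\mathbb Z/q$ let $f(a)=1_{J'}(a/q)$, $g=1_{(u,v]}$ and $\hat f(h)=\frac1q\sum_af(a)e(-ah/q)$, similarly $\hat g$. Frequencies are represented by $-\frac q2<h\le\frac q2$. Then $\hat f(0)=|J'|+O(1/q)$. For $h\ne0$, summing a geometric progression gives $|\hat f(h)|\le\frac1{q|\sin(\pi h/q)|}\le\frac1{2|h|}$, and the same holds for $\hat g$, so $\sum_{h'}|\hat g(h')|\ll1+\log q$. The count equals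
\[
 \sum_{h,h'}\hat f(h)\hat g(h')S(h',h;q),\qquad S(h',h;q)=\sum_{\substack{k\bmod q\\(k,q)=1}}e\Bigl(\frac{h'k+h\overline k}q\Bigr).
\]
The terms with $h=0$ add up to $\hat f(0)\,\#\{u<k\le v:(k,q)=1\}$, which is the main term up to $O(1)$. By the Weil--Estermann bound $|S(h',h;q)|\le\tau(q)(h,h',q)^{1/2}q^{1/2}\le\tau(q)(h,q)^{1/2}q^{1/2}$, the other terms are
\[
 \ll\tau(q)q^{1/2}(1+\log q)\sum_{0<|h|\le q/2}\frac{(h,q)^{1/2}}{|h|}\ll\tau(q)^2q^{1/2}(1+\log q)^2\ll q^{0.51}.
\]
In the middle step we grouped the $h$ by $d=(h,q)$; they contribute $\ll d^{1/2}\cdot\frac{1+\log q}d$ for each $d\mid q$.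
\end{proof}

Let $\mathcal M'=\{m:S_m\ge2^{-m/20}\}$. The other $m$ contribute at most $\sum_m\ell(2^{-m/20})<\infty$ to $\sum_m\ell(S_m)$. For large $m\in\mathcal M'$ we have $2^{-m/20}\le S_m\le\delta_m\le2^{-16}$. Put
\[
 R=R_m=\delta_m^{-1/8}\in[4,2^{m/160}],\qquad L_m=S_m\log(1/\delta_m).
\]
By \eqref{eq:logs}, $L_m$ is of the same order as $\ell(S_m)$, so the sum of $L_m$ over large $m\in\mathcal M'$ diverges. Let $\mathcal J_m$ be the set of reduced fractions $b/k$ with $2^m/R<k\le2^{m-1}$ and $bq\equiv-1\pmod k$ for some $q\in\mathcal Q_m$, and let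
\[
 A_m'=\bigcup_{b/k\in\mathcal J_m}J(b/k,m).
\]
By Lemma~\ref{lem:common} the union is disjoint and, apart from rational points, contained in $A_m$. Its arcs have lengths in $[2^{-2m},R2^{-2m}]$.

\begin{proposition}\label{prop:local}
For large $m\in\mathcal M'$ and every arc $J$ with $2^{-9m/20}\le|J|\le\frac12$:
\begin{enumerate}
\item[(i)] the arcs $J(b/k,m)$, $b/k\in\mathcal J_m$, that meet $J$ have total length at most $C|J|L_m$;
\item[(ii)] $\displaystyle\sum_{q\in\mathcal Q_m}\sum_k\frac1{k2^{m+1}}\ge c|J|L_m$, where $k$ runs over $2^m/R<k\le2^{m-1}$ with $(k,q)=1$ such that $J(b/k,m)\subset J$ for $b\equiv-q^{-1}\pmod k$.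
\end{enumerate}
\end{proposition}

\begin{proof}
Let $q\in\mathcal Q_m$, $(k,q)=1$, $2^m/R<k\le2^{m-1}$ and $b\equiv-q^{-1}\pmod k$. By Lemma~\ref{lem:parents}(a), $\frac bk\equiv\frac{\overline k}q-\frac1{kq}\pmod1$, and $\frac1{kq}\le R2^{-2m}$; also $|J(b/k,m)|\le\frac12R2^{-2m}$. Let $J^+$ and $J^-$ be $J$ enlarged, respectively shrunk, by $2R2^{-2m}$ at each end. For large $m$ we have $\frac12|J|\le|J^\pm|\le2|J|$, since $R2^{-2m}$ is much smaller than $2^{-9m/20}$. If $J(b/k,m)$ meets $J$, then $\overline k/q\in J^+$; if $\overline k/q\in J^-$, then $J(b/k,m)\subset J$.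

Let $y=2^m/R$ and $z=2^{m-1}<q$, and for $y\le t\le z$ let
\[
 E(t)=\#\{y<k\le t:(k,q)=1,\ \overline k/q\in J^\pm\}-|J^\pm|\,\#\{y<k\le t:(k,q)=1\}.
\]
By Lemma~\ref{lem:inverses}, $E(t)\ll q^{0.51}$. Partial summation gives an error $\frac{E(z)}z+\int_y^zE(t)t^{-2}\,dt\ll q^{0.51}/y$. With Lemma~\ref{lem:harmonic},
\[
 \sum_{\substack{y<k\le z\\(k,q)=1,\ \overline k/q\in J^\pm}}\frac1k=|J^\pm|\Bigl(\frac{\varphi(q)}q\log\frac R2+O\bigl(2^{\omega(q)}R2^{-m}\bigr)\Bigr)+O\bigl(R2^{-m}q^{0.51}\bigr).
\]
The last error is $\ll2^{(1/160-0.49)m}\ll2^{-0.48m}$, whereas $|J|\varphi(q)/q\gg2^{-0.45m}2^{-0.01m}$. The first error is negligible because $2^{\omega(q)}R2^{-m}\ll2^{-m/2}$. Since $\frac12\log R\le\log\frac R2\le\log R$, for large $m$ the sum lies between constant multiples of $|J|\frac{\varphi(q)}q\log R$. Multiply by $2^{-m-1}$, sum over $q\in\mathcal Q_m$, and use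
\[
 \frac12\,\frac{\varphi(q)}{q^2}\le2^{-m-1}\frac{\varphi(q)}q\le\frac{\varphi(q)}{q^2},\qquad\log R=\tfrac18\log(1/\delta_m).
\]
The version with $J^-$ gives (ii). The version with $J^+$ gives (i), because every $b/k\in\mathcal J_m$ arises from at least one $q\in\mathcal Q_m$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lacunary}, divergence]
We apply Lemma~\ref{lem:second} with $F_m=1_{A_m'}$ and $s_m=L_m$ for sufficiently large $m\in\mathcal M'$, and $F_m=s_m=0$ for all other $m$. Fix an arc $J_0$ with $0<|J_0|\le\frac12$. Below, $n<m$ are elements of $\mathcal M'$ with $n\ge m_0$, where $m_0=m_0(J_0)$ is large; in particular $|J_0|\ge2^{-9m_0/20}$, so that Proposition~\ref{prop:local} applies to $J_0$ at both levels.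

\emph{One index.} For each $k$, Lemma~\ref{lem:collisions} (applied to those $q\in\mathcal Q_m$ coprime to $k$ which give an arc inside $J_0$) shows that the number of distinct $b$ obtained is at least the number of these $q$ minus $\pi_k$. By Proposition~\ref{prop:local}(ii) and Lemma~\ref{lem:collisions},
\[
 |A_m'\cap J_0|\ge c|J_0|L_m-C\delta_m^{1/4}S_m\ge\frac c2|J_0|L_m .
\]
The last step holds for $m\ge m_0(J_0)$, since $L_m=S_m\log(1/\delta_m)$ and $\delta_m^{1/4}/\log(1/\delta_m)\to0$. By Proposition~\ref{prop:local}(i), $|A_m'\cap J_0|\le C|J_0|L_m$.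

\emph{Two indices.} This is where lacunarity enters: since $\mathcal Q_n$ and $\mathcal Q_m$ are nonempty, $m\ge5n$. An arc $J=J(b/k,n)$ of $A_n'$ therefore has
\[
 |J|\ge2^{-2n}\ge2^{-2m/5}\ge2^{-9m/20},
\]
long enough for Proposition~\ref{prop:local}(i) at level $m$, so $|A_m'\cap J|\le C|J|L_m$. Summing over the arcs $J$ of $A_n'$ that meet $J_0$, and using Proposition~\ref{prop:local}(i) at level $n$ for $J_0$, we get
\[
 |A_n'\cap A_m'\cap J_0|\le C|J_0|L_nL_m .
\]
Hence $\int_{J_0}Z_M\ge c|J_0|\Lambda_M$ and $\int_{J_0}Z_M^2\le C|J_0|(\Lambda_M+\Lambda_M^2)$. By Lemma~\ref{lem:second} almost every $\alpha$ lies in infinitely many $A_m'$, hence in infinitely many $A_m$, and then $\mathcal D(\alpha)\cap\mathcal Q$ is infinite.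
\end{proof}

Without a lacunarity hypothesis the arcs of $A_n'$, which can be as short as $2^{-2n}$, may be shorter than $2^{-m/2}$. Lemma~\ref{lem:inverses} then says nothing about a single $q\in B_m$, and the argument stops. In summary, $\sum_m\ell(S_m)$ is always comparable to $\sum_m|A_m|$ and its convergence always forces finiteness almost everywhere; for lacunary supports it decides the question, and for random sets $\sum_m\ell(b_m)$ plays this role.

\begin{thebibliography}{9}

\bibitem{E} Erd\H os, J. Number Theory 2 (1970), 425--441.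

\bibitem{HV} Alan K. Haynes and Jeffrey D. Vaaler, \emph{Martingale differences and the metric theory of continued fractions}, arXiv:0906.5428 (2009).

\bibitem{KM} Koukoulopoulos and Maynard, Ann. of Math. 192 (2020), 251--307.

\end{thebibliography}

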